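# Vietoris–Rips complexes and their optimal transport thickenings

## 1. Two spaces built from sets of diameter less than $r$

Fix a metric space $(X,d)$ and $r>0$. There are two ways to turn the subsets of $X$ of diameter less than $r$ into a space. One may glue simplices abstractly, taking the points of $X$ as vertices. Or one may take probability measures with small support and measure the distance between them by the cost of transporting one to the other. In both cases a typical point is a convex combination $\sum t_v\,v$ of finitely many points of $X$ that lie close together. The first guess is therefore that the two spaces agree up to homotopy, and that the obvious map, which reads coefficients as masses, shows it. We make this precise and test it.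

**Definition (complex).** $\mathrm{VR}(X;r)$ is the simplicial complex with vertex set $X$ whose simplices are the finite nonempty $\sigma\subseteq X$ with $\operatorname{diam}\sigma<r$. Its realization $|\mathrm{VR}(X;r)|$ carries the weak topology.

We use four textbook facts about the realization $|K|$ of a simplicial complex. A map out of $|K|$ is continuous if and only if it is continuous on each closed simplex $|\sigma|$. A finite complex is topologized by its barycentric coordinates. A compact subset of $|K|$ lies in a finite subcomplex. A map out of $|K|\times[0,1]$ is continuous if and only if it is continuous on each $|\sigma|\times[0,1]$; the last holds because $\bigsqcup|\sigma|\to|K|$ is a quotient map, and stays one after taking the product with the compact Hausdorff space $[0,1]$.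

**Definition (measures).** $\mathcal P_X$ is the set of Radon probability measures on $X$, that is, Borel probability measures inner regular with respect to compact sets; $\mathcal P_X^{\rm fin}$ is the subset of finitely supported ones. The support $\operatorname{supp}\alpha$ is the set of points all of whose neighborhoods have positive measure. It is closed.

A Radon probability measure $\alpha$ is concentrated on a $\sigma$-compact set $E$. Its support lies in the closure of $E$, so it is separable. Moreover $E\setminus\operatorname{supp}\alpha$ is covered by null open sets, and by countably many of them because $E$ is separable metric. Hence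
$$\alpha(\operatorname{supp}\alpha)=1,\qquad \operatorname{supp}\alpha\ \text{is separable}.$$

**Definition (Wasserstein distance and thickenings).** Fix $q\in[1,\infty)$. A coupling of $\alpha$ and $\beta$ is a Borel probability measure on $X\times X$ with marginals $\alpha$ and $\beta$; the set of couplings is $\mathrm{Cpl}(\alpha,\beta)$. Put
$$W_q(\alpha,\beta)=\inf_{\mu\in\mathrm{Cpl}(\alpha,\beta)}\Big(\int d(x,y)^q\,d\mu(x,y)\Big)^{1/q}.$$
The thickenings are
$$\mathrm{VR}^\infty(X;r)=\{\alpha\in\mathcal P_X:\operatorname{diam}(\operatorname{supp}\alpha)<r\},\qquad \mathrm{VR}^\infty_{\rm fin}(X;r)=\mathrm{VR}^\infty(X;r)\cap\mathcal P_X^{\rm fin},$$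
both with the metric $W_q$.

Couplings live on products of two $\sigma$-compact sets, so product measures and Fubini cause no measurability trouble. On measures with bounded support $W_q$ is finite, and it is a metric there.

The obvious map is
$$j:|\mathrm{VR}(X;r)|\to\mathrm{VR}^\infty_{\rm fin}(X;r)\subseteq \mathrm{VR}^\infty(X;r),\qquad j\Big(\sum t_v\,v\Big)=\sum t_v\,\delta_v .$$
It is a bijection onto $\mathrm{VR}^\infty_{\rm fin}(X;r)$.

The question, from Henry Adams, Facundo Mémoli, Michael Moy, Qingsong Wang, "The Persistent Topology of Optimal Transport Based Metric Thickenings", arXiv:2109.15061 (2021), is whether $\mathrm{VR}(X;r)$ is always homotopy equivalent to $\mathrm{VR}^\infty_{\rm fin}(X;r)$ or to $\mathrm{VR}^\infty(X;r)$. Two known facts point to yes. If $X$ is finite, then $\mathrm{VR}^\infty(X;r)$ is homeomorphic to $|\mathrm{VR}(X;r)|$. If $X$ is totally bounded, then the persistent homology modules of the three constructions, with field coefficients, are pairwise at interleaving distance $0$. The second fact concerns homology, not the homotopy type at one given $r$.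

## 2. Finite spaces, small spaces, and the line

**Finite $X$.** Take two points $p=\sum t_vv$, $p'=\sum s_vv$ of one closed simplex $|\sigma|$. Leave the mass $\min(t_v,s_v)$ at each $v$ and move the rest, of total mass $\frac12\sum|t_v-s_v|$, in any way. Each unit travels at most $\operatorname{diam}\sigma$, so
$$W_q(j(p),j(p'))^q\le \operatorname{diam}(\sigma)^q\cdot\tfrac12\sum_v|t_v-s_v|. \tag{1}$$
Thus $j$ is continuous on closed simplices, hence continuous, for every $X$. If $X$ is finite, every measure is finitely supported, and $j$ is a continuous bijection from a compact space to a metric space, so a homeomorphism.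

**The map $j$ need not be a homeomorphism.** Let $X=\{0\}\cup\{1/k:k\ge1\}$ and $r=2$. In the weak topology the vertices form a closed discrete set, so the vertices $1/k$ do not converge to the vertex $0$. But $W_q(\delta_{1/k},\delta_0)=1/k\to0$. So $j^{-1}$ is discontinuous, and the guess can only be about homotopy.

**$\operatorname{diam}X<r$.** The complex is a full simplex, hence contractible. The thickenings are all of $\mathcal P_X^{\rm fin}$ and $\mathcal P_X$, which are convex. To contract them along straight lines we need a continuity estimate. For measures with bounded support and $s,t\in[0,1]$,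
$$W_q\big((1-t)a+tb,(1-s)a'+sb'\big)\le\big((1-t)W_q(a,a')^q+t\,W_q(b,b')^q\big)^{1/q}+\big(|t-s|\,W_q(a',b')^q\big)^{1/q}. \tag{2}$$
To see this, pass through $(1-t)a'+tb'$. For the first leg, combine a coupling of $(a,a')$ and one of $(b,b')$ with weights $1-t$ and $t$. For the second leg, say $s\ge t$: the two measures share the part $(1-s)a'+tb'$, which stays fixed, and $(s-t)a'$ is moved to $(s-t)b'$ by $(s-t)$ times a coupling. The case $s<t$ is symmetric. With (2), $(\beta,t)\mapsto(1-t)\beta+t\delta_o$ is a continuous contraction. All three spaces are contractible.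

**$X=\mathbb R$.** In the thickenings, points of $X$ can slide. Push forward along $f_t(x)=(1-t)x$. This does not increase diameters of supports, and
$$W_q\big((f_t)_\#\beta,(f_{t'})_\#\beta'\big)\le W_q(\beta,\beta')+|t-t'|\Big(\int|x|^q\,d\beta'\Big)^{1/q},$$
so it is a homotopy from the identity to the constant map at $\delta_0$. In the complex, vertices cannot slide, and contractibility has a different reason. A compact subset lies in $|\mathrm{VR}(F;r)|$ for a finite $F\subset\mathbb R$, and we may add points to $F$ until consecutive gaps are less than $r$. Let $p$ be the leftmost point of $F$ and $p'$ the next one. A simplex containing $p$ lies in $[p,p+r)$, so adding $p'$ to it gives a simplex again. Moving the mass at $p$ to $p'$ linearly then deformation retracts $|\mathrm{VR}(F;r)|$ onto $|\mathrm{VR}(F\setminus\{p\};r)|$. Repeating this ends at a point. So all homotopy groups vanish, and $|\mathrm{VR}(\mathbb R;r)|$ is contractible by Whitehead's theorem.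

The guess survives, but these cases do not suggest a uniform argument.

## 3. The inequality $\le$ and the exponent $q=\infty$

Two small changes make the guess false. They show what a proof must use.

**With $\le$ in place of $<$.** Let $X=[0,1]\times\{0,1\}$ with $d((s,i),(t,i'))=|s-t|+|i-i'|$, let $r=1$, and use sets of diameter $\le1$. Points $(s,0)$ and $(t,1)$ are at distance $|s-t|+1$, so they may lie in a common set only if $s=t$. Hence the admissible sets are the nonempty subsets of one copy $[0,1]\times\{i\}$ and the pairs $\{(s,0),(s,1)\}$. In the complex, the edge $\{(0,0),(0,1)\}$ lies in no $2$-simplex, so it has coefficient $0$ in every boundary of a $2$-chain. The $1$-cycle $(0,0)\to(0,1)\to(1,1)\to(1,0)\to(0,0)$ traverses this edge exactly once, so it is not a boundary, and $H_1\ne0$.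

Both thickenings, finitely supported and Radon, are contractible. Let $f_t(s,i)=((1-t)s,i)$. These maps are $1$-Lipschitz, so they preserve the bound $\operatorname{diam}\le 1$; since $X$ is compact, $\operatorname{supp}(f_t)_\#\beta=f_t(\operatorname{supp}\beta)$. Also $d(f_t(z),f_{t'}(z))\le|t-t'|$, so
$$W_q\big((f_t)_\#\beta,(f_{t'})_\#\beta'\big)\le W_q(\beta,\beta')+|t-t'|.$$
Push-forward is thus a homotopy from the identity to a retraction onto the measures on $\{(0,0),(0,1)\}$. There, $W_q$ between the measures with masses $a$ and $a'$ at $(0,1)$ is $|a-a'|^{1/q}$, so they form an arc. Hence the "$\le$" complex need not be homotopy equivalent to either "$\le$" thickening, and a proof must use that an admissible set can be enlarged a little.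

**With $W_\infty$ in place of $W_q$.** Let $X=\{x,y\}$ with $0<d(x,y)<r$. Any coupling of two distinct measures moves some mass from one point to the other, so distinct measures are at $W_\infty$-distance $d(x,y)$. The thickening with $W_\infty$ is an uncountable discrete space, while $|\mathrm{VR}(X;r)|$ is an arc. A proof must use that moving little mass is cheap, which requires $q<\infty$.

## 4. Thickenable families and the theorem

For $A\subseteq X$ nonempty and $t>0$ write $N_t(A)=\{x:d(x,A)<t\}$. The argument uses the diameter only through the following property.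

**Definition (thickenable family).** Let $\mathcal A$ be a family of nonempty bounded subsets of $X$, closed under passing to nonempty subsets. It is thickenable if for each $A\in\mathcal A$ there is $t>0$ with $N_t(A)\in\mathcal A$.

*Example.* $\mathcal A_r=\{A\ne\emptyset:\operatorname{diam}A<r\}$ is thickenable, since $\operatorname{diam}N_t(A)\le\operatorname{diam}A+2t$. The "$\le$" family of Section 3 is not: for $A=\{(0,0),(0,1)\}$ and $0<t\le1$, the set $N_t(A)$ contains $(t/2,0)$, at distance $1+t/2$ from $(0,1)$.

**Definition (class of measures).** $\mathcal M\subseteq\mathcal P_X$ is a convex set that contains all $\delta_x$, and contains $f\alpha$ whenever $\alpha\in\mathcal M$ and $f\ge0$ is bounded Borel with $\int f\,d\alpha=1$.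

*Examples.* $\mathcal P_X$, $\mathcal P_X^{\rm fin}$, and the compactly supported measures.

Let $K=K_{\mathcal A}$ be the simplicial complex of finite members of $\mathcal A$, let
$$Y=\{\alpha\in\mathcal M:\operatorname{supp}\alpha\in\mathcal A\}$$
with metric $W_q$, and let $j:|K|\to Y$ be $\sum t_vv\mapsto\sum t_v\delta_v$. For $\mathcal A=\mathcal A_r$ we have $K=\mathrm{VR}(X;r)$, and $Y$ is $\mathrm{VR}^\infty_{\rm fin}(X;r)$ or $\mathrm{VR}^\infty(X;r)$ according as $\mathcal M=\mathcal P_X^{\rm fin}$ or $\mathcal P_X$.

**Theorem A.** For every thickenable $\mathcal A$, every $\mathcal M$ as above and every $q\in[1,\infty)$, the map $j:|K_{\mathcal A}|\to Y$ is a homotopy equivalence.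

**Theorem B.** For every metric space $X$, every $r>0$ and every $q\in[1,\infty)$, the maps
$$|\mathrm{VR}(X;r)|\xrightarrow{\ j\ }\mathrm{VR}^\infty_{\rm fin}(X;r)\hookrightarrow\mathrm{VR}^\infty(X;r)$$
are homotopy equivalences.

*Theorem A implies Theorem B.* Apply Theorem A with $\mathcal A=\mathcal A_r$ and with $\mathcal M=\mathcal P_X^{\rm fin}$, then $\mathcal P_X$. The first map $j$ and the composite $ij$ with the inclusion $i$ are homotopy equivalences. If $g$ is a homotopy inverse of $j$, then $i\simeq (ij)g$ is a composite of homotopy equivalences. $\square$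

So the answer to both parts of the question is yes. The rest is the proof of Theorem A. On a first pass, read $\mathcal A=\mathcal A_r$ throughout.

## 5. Straight lines and test functions in $Y$

**(F1)** By Hölder, $W_1\le W_q$. If $f$ is $L$-Lipschitz, integrating $|f(x)-f(y)|\le L\,d(x,y)$ against couplings gives
$$\Big|\int f\,d\alpha-\int f\,d\beta\Big|\le L\,W_1(\alpha,\beta).$$
Consequently, if $\beta_k\to\alpha$ in $Y$, then $\int f\,d\beta_k\to\int f\,d\alpha$ for every bounded continuous $f$. This is part of the Portmanteau theorem (Billingsley, *Convergence of Probability Measures*, Thm 2.1), and the argument is short. The functions $f_m(x)=\inf_y(f(y)+m\,d(x,y))$ are bounded, $m$-Lipschitz, and increase to $f$. So $\liminf_k\int f\,d\beta_k\ge\lim_k\int f_m\,d\beta_k=\int f_m\,d\alpha$ for each $m$. Let $m\to\infty$ by monotone convergence, then apply the result to $-f$ as well.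

**(F2)** Let $f_0,f_1:Z\to Y$ be continuous with $\operatorname{supp}f_0(z)\cup\operatorname{supp}f_1(z)\in\mathcal A$ for all $z$. Then $(z,t)\mapsto(1-t)f_0(z)+tf_1(z)$ is a homotopy in $Y$ from $f_0$ to $f_1$. The values lie in $\mathcal M$ by convexity, and their supports lie in the union of the two supports, so they belong to $\mathcal A$. Continuity at $(z_0,s)$ is (2) with $a'=f_0(z_0)$, $b'=f_1(z_0)$, since $W_q(a',b')<\infty$.

**(F3)** By (1), $j$ is continuous. It is injective, so on each compact $|\sigma|$ it is a topological embedding.

## 6. The slack $r-\operatorname{diam}(\operatorname{supp}\beta)$ has no continuous positive lower bound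

We need a map $g:Y\to|K|$ that turns a measure into finitely many weighted vertices. The sensible approach is to discretize. Take a partition of unity $\{\lambda_v\}_{v\in X}$ on $X$ with $\lambda_v(x)>0\Rightarrow d(x,v)<\varepsilon$, and send $\beta$ to $\sum_v\big(\int\lambda_v\,d\beta\big)v$. The vertices used lie in $N_\varepsilon(\operatorname{supp}\beta)$, which must belong to $\mathcal A$. So $\varepsilon$ has to depend on $\beta$; one blends partitions of different scales, and for this one wants a continuous $\varepsilon:Y\to(0,\infty)$ with $N_{\varepsilon(\beta)}(\operatorname{supp}\beta)\in\mathcal A$.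

Such a function need not exist. Let $X=[0,1]$, $r=1$, $\mathcal A=\mathcal A_1$, and for $k\ge2$
$$\beta_k=\big(1-\tfrac1k\big)\delta_0+\tfrac1k\,\delta_{1-1/k}.$$
Then $\operatorname{diam}\operatorname{supp}\beta_k=1-\frac1k<1$ and $W_q(\beta_k,\delta_0)^q=\frac1k(1-\frac1k)^q\to0$. If $\varepsilon\ge\frac1k$, then $N_\varepsilon(\operatorname{supp}\beta_k)$ contains $0$ and points arbitrarily close to $1$, so its diameter is $1$. Hence $\varepsilon(\beta_k)<\frac1k\to0$, while continuity would give $\varepsilon(\beta_k)\to\varepsilon(\delta_0)>0$. This is where the approach stops: a small mass far from the bulk uses up almost all of the slack, and $W_q$ hardly sees it.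

The way past this is to remove the thin parts first. We build a continuous $T:Y\to Y$ with $\operatorname{supp}T\beta\subseteq\operatorname{supp}\beta$, so that $T\simeq\mathrm{id}_Y$ along straight lines, and such that the support of $T\beta$ is controlled near each $\alpha$:
$$\text{for every }t>0,\quad\operatorname{supp}T\beta\subseteq N_t(\operatorname{supp}\alpha)\quad\text{for all }\beta\text{ close enough to }\alpha .$$
Then the discretization is applied to $T\beta$.

Three considerations shape $T$. First, measure how thick $\beta$ is near $x$ at scale $\delta$ by a continuous version of $\beta(B(x,\delta))$, and multiply $\beta$ by a cutoff that vanishes where the thickness is below a threshold. Second, the threshold cannot be a constant $c$: the uniform measure on $N$ points at mutual distances at least $\delta$ has thickness $1/N$ at each of them, so for large $N$ everything would be removed. It must be chosen from $\beta$, so that little mass is removed, and continuously in $\beta$. Third, the scale $\delta$ that works near $\alpha$ depends on the slack of $\operatorname{supp}\alpha$, which is what we could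 not choose continuously. So we cut at all scales $2^{-n}$ at once, and let the $n$-th cut remove less than $4^{-n}$ of the mass.

## 7. Cutting off thin parts at every dyadic scale

For $\delta>0$ put
$$m_\beta^\delta(x)=\int\Big(1-\frac{d(x,y)}\delta\Big)_+d\beta(y)\in[0,1].$$
The integrand is $\frac1\delta$-Lipschitz in $x$ and in $y$, so by (F1)
$$|m^\delta_\beta(x)-m^\delta_{\beta'}(x')|\le\tfrac1\delta\big(d(x,x')+W_1(\beta,\beta')\big). \tag{3}$$
Also $m_\beta^\delta(x)>0$ if and only if the open ball of radius $\delta$ about $x$ has positive measure, that is,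
$$m^\delta_\beta(x)>0\iff d(x,\operatorname{supp}\beta)<\delta. \tag{4}$$
Let $\kappa(u)=\min(1,(2u-1)_+)$. It is nondecreasing and $2$-Lipschitz, equals $0$ for $u\le\frac12$ and $1$ for $u\ge1$. Let $\delta_n=2^{-n}$, $n\ge1$.

**Step 1 (a continuous threshold).** *The purpose is to choose, continuously in $\beta$, a threshold $c_n(\beta)>0$ whose cut removes less than $4^{-n}$ of the mass.* For $c\in(0,1]$ the mass removed by the threshold $c$ at scale $\delta_n$ is
$$J_n(\beta,c)=\int\Big(1-\kappa\big(m_\beta^{\delta_n}(x)/c\big)\Big)d\beta(x).$$

*Dependence on $\beta$.* By (3), the integrand is $\frac2{c\delta_n}$-Lipschitz in $x$, and it changes by at most $\frac2{c\delta_n}W_1(\beta,\beta')$ when $m_\beta$ is replaced by $m_{\beta'}$. Changing first the measure of integration and then the integrand gives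
$$|J_n(\beta,c)-J_n(\beta',c)|\le\frac4{c\delta_n}W_1(\beta,\beta').$$

*Dependence on $c$.* $J_n(\beta,\cdot)$ is nondecreasing, and continuous by dominated convergence. As $c\downarrow0$ it tends to $0$: for $x\in\operatorname{supp}\beta$ we have $m_\beta^{\delta_n}(x)>0$ by (4), so the integrand is $0$ once $c\le m^{\delta_n}_\beta(x)$, and $\beta(\operatorname{supp}\beta)=1$.

One might try the largest $c$ with $J_n(\beta,c)\le4^{-n}$, but this is not continuous. Take $\beta=(1-s)\delta_x+s\delta_y$ with $d(x,y)\ge\delta_2$, $n=2$, and $s$ near $\frac1{16}$. Then $m_\beta^{\delta_2}(x)=1-s$ and $m_\beta^{\delta_2}(y)=s$, so $J_2(\beta,c)=s$ for $2s\le c\le1-s$. The largest such $c$ is at least $\frac{15}{16}$ for $s=\frac1{16}$ but less than $2s$ for $s$ slightly larger than $\frac1{16}$. So we average over $c$ instead: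
$$c_n(\beta)=\int_0^1\big(1-4^nJ_n(\beta,c)\big)_+\,dc .$$
The integrand lies in $[0,1]$ and tends to $1$ as $c\downarrow0$, so $c_n(\beta)\in(0,1]$. If $\beta_k\to\beta$, the integrands converge for each $c$, so $c_n$ is continuous on $Y$ by dominated convergence. We claim
$$J_n(\beta,c_n(\beta))<4^{-n}. \tag{5}$$
Suppose not. Since $J_n(\beta,\cdot)$ is nondecreasing, the integrand vanishes for $c\ge c_n(\beta)$, so
$$c_n(\beta)=\int_0^{c_n(\beta)}\big(1-4^nJ_n(\beta,c)\big)_+\,dc .$$
The integrand is at most $1$, so it equals $1$ for almost every $c<c_n(\beta)$; that is, $J_n(\beta,c)=0$ there. By continuity $J_n(\beta,c_n(\beta))=0$, a contradiction.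

**Step 2 (the map $T$).** *The purpose is to perform all the cuts at once and keep a definite amount of mass.* Put
$$\varphi_{n,\beta}(x)=\kappa\big(m_\beta^{\delta_n}(x)/c_n(\beta)\big),\qquad \Phi_\beta^N=\prod_{n\le N}\varphi_{n,\beta},\qquad\Phi_\beta=\prod_{n\ge1}\varphi_{n,\beta}.$$
All factors lie in $[0,1]$ and are continuous in $x$, so $\Phi_\beta$ is Borel. By (5), $\int(1-\varphi_{n,\beta})\,d\beta=J_n(\beta,c_n(\beta))<4^{-n}$. Since $1-\prod u_n\le\sum(1-u_n)$ for $u_n\in[0,1]$, we have $0\le\Phi^N_\beta-\Phi_\beta\le\sum_{n>N}(1-\varphi_{n,\beta})$ and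
$$\int\sum_{n>N}(1-\varphi_{n,\beta})\,d\beta\le\sum_{n>N}4^{-n}\le4^{-N}. \tag{6}$$
With $N=0$, where $\Phi^0_\beta=1$, we get $Z(\beta):=\int\Phi_\beta\,d\beta\ge1-\sum_{n\ge1}4^{-n}=\frac23$. Define
$$T(\beta)=\frac{\Phi_\beta}{Z(\beta)}\,\beta .$$
Its density with respect to $\beta$ is at most $\frac32$, so $T(\beta)\in\mathcal M$; and $\operatorname{supp}T\beta\subseteq\operatorname{supp}\beta$. So $T(\beta)\in Y$.

*Example.* Let $\beta=(1-s)\delta_x+s\delta_y$ with $d(x,y)\ge\frac12$ and $0<s\le\frac18$. Since $d(x,y)\ge\delta_1$, $m_\beta^{\delta_1}(x)=1-s$ and $m_\beta^{\delta_1}(y)=s$. For $c\le1-s$ nothing is removed at $x$, so $J_1(\beta,c)\le s$. Hence $c_1(\beta)\ge(1-s)(1-4s)\ge\frac78\cdot\frac12=\frac7{16}$, and $s/c_1(\beta)\le\frac27<\frac12$. So $\varphi_{1,\beta}(y)=0$ and $T\beta=\delta_x$. For $s=\frac12$, by symmetry $\Phi_\beta$ takes the same value at $x$ and at $y$, so $T\beta=\beta$. In particular, for the measures $\beta_k$ of Section 6 we have $T\beta_k=\delta_0$ as soon as $k\ge8$.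

**Step 3 (continuity of $T$).** *The purpose is to make $T$ usable in homotopies.*

**Lemma 1.** $T:Y\to Y$ is continuous.

*Proof.* Let $\beta_k\to\alpha$ in $Y$. Choose $\mu_k\in\mathrm{Cpl}(\beta_k,\alpha)$ with $\int d^q\,d\mu_k\to0$; then $\int d\,d\mu_k\to0$ too. Throughout, $x$ is the first variable, distributed by $\beta_k$, and $y$ the second, distributed by $\alpha$.

*The densities converge along $\mu_k$.* Finite products in $[0,1]$ satisfy $|\prod u_n-\prod v_n|\le\sum|u_n-v_n|$. So for every $N$
$$|\Phi_{\beta_k}(x)-\Phi_\alpha(y)|\le\sum_{n\le N}|\varphi_{n,\beta_k}(x)-\varphi_{n,\alpha}(y)|+\sum_{n>N}(1-\varphi_{n,\beta_k}(x))+\sum_{n>N}(1-\varphi_{n,\alpha}(y)).$$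
By (6) for $\beta_k$ and for $\alpha$, the last two sums have $\mu_k$-integral at most $4^{-N}$ each. For a single $n$, since $\kappa$ is $2$-Lipschitz and $m\le1$, (3) gives
$$|\varphi_{n,\beta_k}(x)-\varphi_{n,\alpha}(y)|\le2\Big|\frac1{c_n(\beta_k)}-\frac1{c_n(\alpha)}\Big|+\frac2{c_n(\alpha)\delta_n}\big(d(x,y)+W_1(\beta_k,\alpha)\big).$$
As $c_n$ is continuous and positive, the $\mu_k$-integral of this tends to $0$. Letting $k\to\infty$ and then $N\to\infty$,
$$\int|\Phi_{\beta_k}(x)-\Phi_\alpha(y)|\,d\mu_k\to0 .$$
In particular $Z(\beta_k)\to Z(\alpha)$. Put $a_k(x)=\Phi_{\beta_k}(x)/Z(\beta_k)$ and $b(y)=\Phi_\alpha(y)/Z(\alpha)$, both at most $\frac32$. From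
$$a_k(x)-b(y)=\frac{\Phi_{\beta_k}(x)-\Phi_\alpha(y)}{Z(\beta_k)}+\Phi_\alpha(y)\Big(\frac1{Z(\beta_k)}-\frac1{Z(\alpha)}\Big)$$
and $Z\ge\frac23$ we get $\int|a_k(x)-b(y)|\,d\mu_k\to0$.

*A coupling of $T\beta_k$ and $T\alpha$.* Let $\theta_k=\min(a_k(x),b(y))$. Since $\int a_k\,d\mu_k=1=\int b\,d\mu_k$,
$$\tau_k:=\int(a_k-\theta_k)\,d\mu_k=\int(b-\theta_k)\,d\mu_k=\tfrac12\int|a_k(x)-b(y)|\,d\mu_k\to0 .$$
Let $\rho_k$ be the first marginal of $(a_k-\theta_k)\mu_k$ and $\rho_k'$ the second marginal of $(b-\theta_k)\mu_k$; both have mass $\tau_k$. The first marginal of $a_k(x)\mu_k$ is $a_k\beta_k=T\beta_k$, so the first marginal of $\theta_k\mu_k$ is $T\beta_k-\rho_k$; likewise its second marginal is $T\alpha-\rho'_k$. Hence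
$$\theta_k\mu_k+\tau_k^{-1}\rho_k\otimes\rho_k'$$
(without the second term if $\tau_k=0$) is a coupling of $T\beta_k$ and $T\alpha$.

*Its cost tends to $0$.* Fix $o\in\operatorname{supp}\alpha$ and let $R=\operatorname{diam}\operatorname{supp}\alpha<\infty$. Using $\theta_k\le\frac32$ and $d(x,y)^q\le2^{q-1}(d(o,x)^q+d(o,y)^q)$,
$$W_q(T\beta_k,T\alpha)^q\le\tfrac32\int d^q\,d\mu_k+2^{q-1}\Big(\int d(o,x)^q\,d\rho_k(x)+\int d(o,y)^q\,d\rho_k'(y)\Big).$$
Since $y\in\operatorname{supp}\alpha$ for $\mu_k$-almost every $(x,y)$, $\int d(o,y)^q\,d\rho_k'\le R^q\tau_k$. And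
$$\int d(o,x)^q\,d\rho_k\le2^{q-1}\int\big(d(x,y)^q+d(o,y)^q\big)(a_k-\theta_k)\,d\mu_k\le2^{q-1}\Big(\tfrac32\int d^q\,d\mu_k+R^q\tau_k\Big).$$
Everything tends to $0$. $\square$

**Step 4 (supports near $\alpha$).** *The purpose is to check that $T$ repairs the failure of Section 6.*

**Lemma 2.** For each $\alpha\in Y$ and $n\ge1$ there is a neighborhood $V$ of $\alpha$ in $Y$ with $\operatorname{supp}T\beta\subseteq N_{\delta_n}(\operatorname{supp}\alpha)$ for all $\beta\in V$.

*Proof.* Let $V=\{\beta\in Y:\frac12c_n(\beta)>W_q(\alpha,\beta)/\delta_n\}$. It is open since $c_n$ is continuous, and it contains $\alpha$ since $c_n(\alpha)>0$. Let $\beta\in V$. On the open set $\{m_\beta^{\delta_n}<\frac12c_n(\beta)\}$ the factor $\varphi_{n,\beta}$ vanishes, so this set has $T\beta$-measure $0$ and misses $\operatorname{supp}T\beta$. Thus for $x\in\operatorname{supp}T\beta$ we have $m_\beta^{\delta_n}(x)\ge\frac12c_n(\beta)$, and by (3)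
$$m_\alpha^{\delta_n}(x)\ge\tfrac12c_n(\beta)-W_1(\alpha,\beta)/\delta_n>0 .$$
By (4), $d(x,\operatorname{supp}\alpha)<\delta_n$. $\square$

**Step 5 (a continuous scale).** *The purpose is to obtain, for $T\beta$, the function $\varepsilon$ that did not exist for $\beta$. Thickenability is used here.*

**Lemma 3.** There is a continuous $\varepsilon:Y\to(0,\infty)$ with $N_{\varepsilon(\beta)}(\operatorname{supp}T\beta)\in\mathcal A$ for all $\beta\in Y$.

*Proof.* For $A\in\mathcal A$ let $e(A)=\sup\{t\in(0,1]:N_t(A)\in\mathcal A\}$. Since $\mathcal A$ is thickenable and closed under nonempty subsets, $e(A)>0$, and $N_t(A)\in\mathcal A$ for all $0<t<e(A)$.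

Given $\alpha\in Y$, choose $n$ with $2\delta_n<e(\operatorname{supp}\alpha)$ and $V$ as in Lemma 2. For $\beta\in V$,
$$N_{\delta_n}(\operatorname{supp}T\beta)\subseteq N_{2\delta_n}(\operatorname{supp}\alpha)\in\mathcal A,$$
so $e(\operatorname{supp}T\beta)\ge\delta_n$. Hence $\beta\mapsto e(\operatorname{supp}T\beta)$ is locally bounded below by positive constants. Put
$$\varepsilon(\beta)=\tfrac12\inf_{\gamma\in Y}\big(e(\operatorname{supp}T\gamma)+W_q(\beta,\gamma)\big).$$
As an infimum of $\frac12$-Lipschitz functions it is $\frac12$-Lipschitz. Taking $\gamma=\beta$ gives $\varepsilon(\beta)\le\frac12e(\operatorname{supp}T\beta)<e(\operatorname{supp}T\beta)$. It is positive: if $e(\operatorname{supp}T\gamma)\ge\eta>0$ whenever $W_q(\beta,\gamma)<\rho$, then every term of the infimum is at least $\eta$ or at least $\rho$, so $\varepsilon(\beta)\ge\frac12\min(\eta,\rho)$. $\square$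

## 8. From truncated measures to points of $|K|$

**Step 6 (discretizing at scale $\varepsilon(\beta)$).** *The purpose is to assign to $\beta$ a summable family of weights on vertices near $\operatorname{supp}T\beta$, continuously in $\ell^1$.* By Stone's theorem metric spaces are paracompact. So for each $n\in\mathbb Z$ there is a locally finite partition of unity $\{\lambda_v^n\}_{v\in X}$ subordinate to the balls of radius $2^{-n}$:
$$\lambda_v^n(x)>0\Rightarrow d(x,v)<2^{-n}.$$
To interpolate between scales let $w_n(t)=(1-|\log_2t+n-1|)_+$ for $t>0$, $n\in\mathbb Z$. In the variable $\log_2t$ these are unit tents centered at the integers, so they form a locally finite partition of unity on $(0,\infty)$. If $w_n(t)>0$, then $\log_2t+n-1>-1$, i.e. $2^{-n}<t$. Define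
$$G_v(\beta)=\sum_{n\in\mathbb Z}w_n(\varepsilon(\beta))\int\lambda_v^n\,dT\beta\qquad(v\in X).$$

*Each $G_v$ is continuous.* The sum is locally finite because $\varepsilon$ is continuous, and $\beta\mapsto\int\lambda_v^n\,dT\beta$ is continuous by Lemma 1 and (F1).

*$\sum_vG_v(\beta)=1$.* The set $S=\operatorname{supp}T\beta$ is separable metric, hence Lindelöf: it is covered by countably many open sets on each of which only finitely many $\lambda_v^n$ ($n$ fixed) are nonzero. So only countably many $\lambda_v^n$ are not identically $0$ on $S$, and sum and integral may be exchanged: $\sum_v\int\lambda^n_v\,dT\beta=T\beta(S)=1$. Now sum over $n$ with weights $w_n(\varepsilon(\beta))$.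

*$G=(G_v)_v:Y\to\ell^1(X)$ is continuous.* Let $\beta_k\to\alpha$ and $\eta>0$. Take a finite $F$ with $\sum_FG_v(\alpha)>1-\eta$. For large $k$, $\sum_F|G_v(\beta_k)-G_v(\alpha)|<\eta$, so $\sum_FG_v(\beta_k)>1-2\eta$. Outside $F$ the two families have sums less than $\eta$ and $2\eta$. Hence $\|G(\beta_k)-G(\alpha)\|_1<4\eta$.

*Location of the vertices.* If $G_v(\beta)>0$, some $n$ has $w_n(\varepsilon(\beta))>0$ and $\int\lambda_v^n\,dT\beta>0$. So $2^{-n}<\varepsilon(\beta)$, and there is $x\in\operatorname{supp}T\beta$ with $\lambda_v^n(x)>0$, thus $d(x,v)<2^{-n}<\varepsilon(\beta)$. That is, $v\in N_{\varepsilon(\beta)}(\operatorname{supp}T\beta)$.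

**Step 7 (finitely many vertices).** *The purpose is to pass from $\ell^1$ to the weak topology of $|K|$: a point of $|K|$ has finitely many nonzero coordinates, and we want, near each $\alpha$, all values in one finite subcomplex.* We discard all weights up to half of the maximum. Let
$$s(\beta)=\sup_vG_v(\beta)>0,\qquad h_v=\big(G_v-\tfrac12s\big)_+,\qquad g_v=\frac{h_v}{\sum_uh_u}.$$
Here $|s(\beta)-s(\beta')|\le\|G(\beta)-G(\beta')\|_1$, so $s$ and all $h_v$ are continuous. Some $v$ has $G_v(\beta)>\frac12s(\beta)$, so $\sum_uh_u(\beta)>0$.

*Local finiteness.* Given $\alpha$, choose a finite $F$ with $\sum_{v\notin F}G_v(\alpha)<\frac18s(\alpha)$. If $\|G(\beta)-G(\alpha)\|_1<\frac18s(\alpha)$, then $s(\beta)>\frac78s(\alpha)$, and for $v\notin F$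
$$G_v(\beta)<\tfrac14s(\alpha)<\tfrac12\cdot\tfrac78s(\alpha)<\tfrac12s(\beta),$$
so $h_v(\beta)=0$. Thus on a neighborhood of $\alpha$ only the $g_v$ with $v\in F$ can be nonzero; in particular $\sum_uh_u$ is a finite sum there and is continuous, and so are the $g_v$.

Put $g(\beta)=\sum_vg_v(\beta)\,v$ and $\operatorname{supp}g(\beta)=\{v:g_v(\beta)>0\}$, a finite nonempty set. If $g_v(\beta)>0$ then $G_v(\beta)>0$, so by Step 6 and Lemma 3
$$\operatorname{supp}g(\beta)\cup\operatorname{supp}T\beta\subseteq N_{\varepsilon(\beta)}(\operatorname{supp}T\beta)\in\mathcal A. \tag{7}$$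
Hence $\operatorname{supp}g(\beta)$ is a simplex of $K$ and $g(\beta)\in|K|$. Near $\alpha$, $g$ takes values in the full subcomplex of $K$ on the vertices in $F$. This is a finite complex, topologized by barycentric coordinates, and the coordinates $g_v$ are continuous. So $g:Y\to|K|$ is continuous.

## 9. The homotopies $jg\simeq\mathrm{id}_Y$ and $gj\simeq\mathrm{id}_{|K|}$

**Step 8 ($jg\simeq\mathrm{id}_Y$).** *The purpose is to connect $\beta$ to $jg(\beta)$ through $T\beta$; a direct straight line from $\beta$ need not stay in $Y$, because (7) controls the vertices only relative to $T\beta$.* Since $\operatorname{supp}\beta\cup\operatorname{supp}T\beta=\operatorname{supp}\beta\in\mathcal A$, (F2) gives $\mathrm{id}_Y\simeq T$. The support of $jg(\beta)$ is $\operatorname{supp}g(\beta)$, so by (7) and (F2), $T\simeq jg$.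

**Step 9 ($gj\simeq\mathrm{id}_{|K|}$).** *The purpose is to do the same inside $|K|$, where the finer topology requires a separate continuity check.* For $p\in|\sigma|$ we have $\operatorname{supp}T(j(p))\subseteq\operatorname{supp}j(p)\subseteq\sigma$. So $T(j(p))$ is a convex combination of the $\delta_v$, $v\in\sigma$, and there is a unique $T_K:|K|\to|K|$ with $jT_K=Tj$; it maps each $|\sigma|$ to itself. On $|\sigma|$ we have $T_K=(j|_{|\sigma|})^{-1}\circ T\circ j$, which is continuous because $j|_{|\sigma|}$ is an embedding by (F3). So $T_K$ is continuous.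

The points $p$ and $T_K(p)$ lie in a common closed simplex. By (7) with $\beta=j(p)$, the vertices of $T_K(p)$, which form the set $\operatorname{supp}T(j(p))$, together with the vertices of $g(j(p))$ form a finite member of $\mathcal A$. So $T_K(p)$ and $g(j(p))$ also lie in a common closed simplex. Therefore the straight-line homotopies
$$\mathrm{id}\ \to\ T_K\ \to\ gj$$
are defined in $|K|$.

They are continuous. It suffices to check on $|\sigma|\times[0,1]$ for each simplex $\sigma$. The set $j(|\sigma|)$ is compact, so it is covered by finitely many of the neighborhoods from Step 7, and $gj(|\sigma|)$ involves only a finite vertex set $F_\sigma$. On $|\sigma|\times[0,1]$ both homotopies take values in the finite full subcomplex of $K$ on the vertices in $\sigma\cup F_\sigma$, with continuous barycentric coordinates. So they are continuous there.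

Steps 8 and 9 show that $g$ is a homotopy inverse of $j$. This proves Theorem A, and with it Theorem B. $\blacksquare$

## 10. Open covers, Čech complexes, and persistence modules

Theorem A applies to every thickenable family and to every admissible class $\mathcal M$, for instance the compactly supported measures. Two further families:

**Open covers.** Let $\mathcal U$ be an open cover of $X$ and
$$\mathcal A=\{A\ne\emptyset\text{ bounded}:\ N_t(A)\subseteq U\text{ for some }U\in\mathcal U,\ t>0\}.$$
It is closed under nonempty subsets. It is thickenable: if $N_t(A)\subseteq U$, then $N_{t/2}(A)$ is bounded and $N_{t/2}(N_{t/2}(A))\subseteq N_t(A)\subseteq U$. A finite nonempty subset of an open $U$ has some $N_t$ inside $U$, so the finite members of $\mathcal A$ are exactly the finite nonempty sets contained in some $U\in\mathcal U$. Hence the Vietoris complex of $\mathcal U$, whose simplices are these sets, is homotopy equivalent to its finitely supported metric thickening. No separability and no uniform bound on diameters is needed.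

**Čech complexes.** Let $\mathcal A=\{A\ne\emptyset:\exists z\in X,\ \sup_{a\in A}d(a,z)<r\}$. It is closed under nonempty subsets, its members are bounded, and it is thickenable since $\sup_{N_t(A)}d(\cdot,z)\le\sup_Ad(\cdot,z)+t$. Its finite members are the finite nonempty sets contained in an open ball of radius $r$ centered in $X$. Theorem A gives the analogue of Theorem B for the strict Čech complex.

**Persistence modules.** For $r\le r'$ the maps $j$ commute with the inclusions of complexes and of thickenings. By Theorem B they induce isomorphisms on homology for each $r$. Hence for every metric space $X$, without total boundedness, and for any coefficients, the persistence modules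
$$H_k\circ\mathrm{VR}(X;\cdot),\qquad H_k\circ\mathrm{VR}^\infty_{\rm fin}(X;\cdot),\qquad H_k\circ\mathrm{VR}^\infty(X;\cdot)$$
are isomorphic, not merely at interleaving distance $0$. When they are q-tame over a field, they have the same decorated persistence diagrams, since these are determined by the ranks of the structure maps.
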